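# Unions of $\aleph_1$ lines when every set of $\aleph_1$ reals is null

## 1. A null set on every vertical line

We work in ZFC. Throughout, $\lambda$ is Lebesgue measure on $\mathbb R$, $|\cdot|$ applied to plane sets is two-dimensional Lebesgue measure, and "null" means of measure zero. Consider the hypothesis

$$\text{(H)}\qquad\text{every set of reals of size } \aleph_1 \text{ is Lebesgue null.}$$

It fails under CH, since then $\mathbb R$ itself has size $\aleph_1$; so it says that the continuum is larger than $\aleph_1$, and more. The question, from Saharon Shelah and Juris Steprāns, "Comparing the uniformity invariants of null sets for different measures", arXiv:math/0405092 (2004), is whether (H) implies that the union of any $\aleph_1$ lines in the plane is null.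

The answer one would first guess is yes, for the following reason. Let $U$ be a union of $\aleph_1$ non-vertical lines. A vertical line meets each of them in one point, so it meets $U$ in at most $\aleph_1$ points, which is a null set by (H). Every vertical section of $U$ is null, and Fubini's theorem seems to finish the proof. Vertical lines do no harm: a family of $\aleph_1$ of them has union $T\times\mathbb R$ with $|T|=\aleph_1$, so $T$ is null and $T\times\mathbb R$ is null.

Let us test the guess. Write
$$\ell_{a,b}=\{(x,ax+b):x\in\mathbb R\},$$
so that non-vertical lines are coded by points $(a,b)$ of the plane. Assume (H), and let $T\subset\mathbb R$ have size $\aleph_1$.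

Parallel lines: the union of the $\ell_{a,t}$, $t\in T$, with $a$ fixed, is the image of $\mathbb R\times T$ under the area-preserving shear $(x,t)\mapsto(x,ax+t)$. Since $T$ is null, so is $\mathbb R\times T$, and so is the union.

Lines through a point $(p,q)$ with slopes in $T$: the union is the image of the null set $\mathbb R\times T$ under $(x,t)\mapsto(x,q+t(x-p))$. This map is locally Lipschitz, so the image is null.

Tangents to the parabola $y=x^2$ at the points $(t,t^2)$, $t\in T$: these are the lines $\ell_{2t,-t^2}$, and the union is the image of $\mathbb R\times T$ under the locally Lipschitz map $(x,t)\mapsto(x,2tx-t^2)$. It is null.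

In general, if the codes run along a locally Lipschitz curve $\gamma(t)=(a(t),b(t))$, then $(x,t)\mapsto(x,a(t)x+b(t))$ is locally Lipschitz and the union of the lines coded by $\gamma[T]$ is null. So every family with one good real parameter confirms the guess.

Nevertheless the argument has a hole, and we can say exactly where. Fubini's theorem needs $U$ to be measurable, and nothing in (H) makes a union of $\aleph_1$ lines measurable. The curve argument needs a Lipschitz parameter. An arbitrary set of $\aleph_1$ codes in $[0,1]^2$ does lie on a Peano curve, but take for example the parametrization that splits the binary digits of $t$ alternately between $a$ and $b$: an interval of $t$'s of length $4^{-k}$ becomes a square of side $2^{-k}$. The lines with codes in such a square sweep out, over $0\le x\le1$, a strip of area about $2^{-k}$, which is the square root of the length we started from. The size of a set of codes has to be measured on another scale.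

## 2. Hausdorff measure of the set of codes

**Definition.** For $s>0$ and $X\subset\mathbb R^2$,
$$H^s(X)=\lim_{\delta\to0}\ \inf\Big\{\sum_m(\operatorname{diam}U_m)^s:\ X\subset\bigcup_{m<\omega}U_m,\ \operatorname{diam}U_m\le\delta\Big\}.$$

We use these textbook facts. First, $H^s(X)=0$ if and only if for every $\varepsilon>0$ there is a countable cover with $\sum(\operatorname{diam}U_m)^s\le\varepsilon$: such a cover automatically has all diameters $\le\varepsilon^{1/s}$. By enlarging the sets slightly we may ask that all diameters be positive. Second, if $H^s(X)=0$ and $t>s$, then $H^t(X)=0$. Third, $H^2(X)=0$ if and only if $X$ is null in the plane. Fourth, Lipschitz maps carry $H^s$-null sets to $H^s$-null sets, and a countable union of $H^s$-null sets is $H^s$-null. For example, cutting a unit segment into $N$ equal pieces gives $\sum\operatorname{diam}^s=N^{1-s}$, so a segment is $H^s$-null for each $s>1$; it is not $H^1$-null.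

**Proposition 1 (ZFC).** If $H^1(X)=0$, then $\bigcup_{(a,b)\in X}\ell_{a,b}$ is null.

*Proof.* Let $W$ be a nonempty set of codes of diameter $d$, and let $|x|\le n$. For $(a,b),(a',b')\in W$ we have $|(ax+b)-(a'x+b')|\le n|a-a'|+|b-b'|\le(1+n)d$. Hence $g(x)=\inf_W(ax+b)$ and $h(x)=\sup_W(ax+b)$ satisfy $h-g\le(1+n)d$. Since $W$ is bounded, $g$ and $h$ are infimum and supremum of functions with a common Lipschitz constant, so they are continuous. So the lines coded by $W$ lie, over $|x|\le n$, in the closed set $\{(x,y):|x|\le n,\ g(x)\le y\le h(x)\}$ of area at most $2n(1+n)d$. Cover $X$ by sets $W_m$ with $\sum\operatorname{diam}W_m\le\varepsilon$. The part of the union over $|x|\le n$ is covered by area at most $2n(1+n)\varepsilon$. Let $\varepsilon\to0$ and then take the union over $n$. $\square$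

This contains the test cases of Section 1: a locally Lipschitz image of a null $T\subset\mathbb R$ is $H^1$-null. What does (H) give for an arbitrary $X\subset\mathbb R^2$ of size $\aleph_1$? Its projection to the first axis has size at most $\aleph_1$, so it is null, and $X$ is null in the plane, that is, $H^2(X)=0$. A cover with $\sum d_m^2$ small says nothing about $\sum d_m$, and the proof of "yes" stops here, between the exponents $1$ and $2$.

This splits the problem into two. Does an $X$ which is not $H^s$-null for some $s>1$ really give a non-null union? And can a set of size $\aleph_1$ fail to be $H^s$-null for some $s$ strictly between $1$ and $2$ while (H) holds? Both answers are yes, so the first guess is wrong: **the implication is not provable in ZFC.** It is consistent, relative to Con(ZFC), that every set of reals of size $\aleph_1$ is null while some family of $\aleph_1$ lines has a union that is not null. Here are the precise statements. The symbol $2^l$ denotes both a number and the set of binary strings of length $l$.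

**Theorem 2 (ZFC).** If $G\subset\mathbb R^2$ is null and $1<s\le2$, then
$$L_G=\{(a,b):\ \{x:(x,ax+b)\in G\}\text{ is not }\lambda\text{-null}\}$$
satisfies $H^s(L_G)=0$. Hence if $X\subset\mathbb R^2$ is not $H^s$-null, then $\bigcup_{(a,b)\in X}\ell_{a,b}$ is not null.

**Theorem 3.** Assume $V\models$ CH and let $(\delta_l)_{l\ge1}\in V$ be positive reals with $\sum\delta_l<\infty$. There is a cardinal-preserving forcing $\mathbb P$ such that in $V[G]$:

* (i) every set of reals of size $\aleph_1$ is Lebesgue null;
* (ii) the set $E=V\cap2^\omega$, which has size $\aleph_1$, satisfies: for all $C^l\subset2^l$ ($l\ge1$) with $|C^l|\le\delta_l2^l$ there is $z\in E$ with $z{\restriction}l\notin C^l$ for all but finitely many $l$.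

**Theorem 4.** In the model of Theorem 3 with $\delta_l=l^{-3}$, every set of reals of size $\aleph_1$ is null, but there is a family $\mathcal L$ of $\aleph_1$ non-vertical lines such that

* (a) for every null $G\subset\mathbb R^2$ some $\ell\in\mathcal L$ meets $G$ in a set of linear measure $0$; in particular $U=\bigcup\mathcal L$ is not null;
* (b) both $U$ and $\mathbb R^2\setminus U$ meet every measurable set of positive measure, although $U$ meets every line not in $\mathcal L$ in a linearly null set.

Part (b) shows how badly the Fubini argument fails: almost every direction sees only null sections, and yet $U$ has full outer measure.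

## 3. Above dimension one: energy and absolute continuity

Here we prove Theorem 2. We use Frostman's lemma for Borel sets (Mattila, *Geometry of Sets and Measures in Euclidean Spaces*, Thm 8.8): if $Y\subset\mathbb R^2$ is Borel and $H^s(Y)>0$, there is a finite Radon measure $\nu\ne0$ with compact support contained in $Y$ and $\nu(B(u,\rho))\le\rho^s$ for all $u\in\mathbb R^2$, $\rho>0$.

**Step 1: reduction to a Borel set and to $0\le x\le1$.** Enlarging $G$ enlarges $L_G$, so we may assume that $G$ is Borel and null. $L_G$ is the union over $k\in\mathbb Z$ of the sets defined in the same way but using only $x\in[k,k+1]$. Put $x=k+y$ and $b'=b+ka$; then $ax+b=ay+b'$. The map $(a,b)\mapsto(a,b+ka)$ is bi-Lipschitz, and $G$ is replaced by its translate by $(-k,0)$, which is again null. So it suffices to show $H^s(Y)=0$ for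
$$Y=\{u=(a,b):\ \lambda\{x\in[0,1]:(x,\pi_x(u))\in G\}>0\},\qquad\pi_x(a,b)=ax+b.$$
The function $(x,u)\mapsto 1_G(x,\pi_x(u))$ is Borel, so $Y$ is Borel by Tonelli. Suppose that $H^s(Y)>0$, and take $\nu$ from Frostman's lemma.

**Step 2: finite energy.** This step turns $s>1$ into the one integral that we need. For fixed $u$ we have $\int|u-v|^{-1}d\nu(v)=\int_0^\infty\nu(B(u,1/t))\,dt$. Using $\nu(B)\le\nu(\mathbb R^2)$ for $t\le1$ and $\nu(B(u,1/t))\le t^{-s}$ for $t>1$,
$$I=\iint|u-v|^{-1}\,d\nu\,d\nu\le\nu(\mathbb R^2)\Big(\nu(\mathbb R^2)+\int_1^\infty t^{-s}\,dt\Big)<\infty .$$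
In particular the diagonal has $\nu\times\nu$-measure $0$.

**Step 3: two lines with different codes stay close only briefly.** For $u\ne v$ and $\rho>0$ we claim
$$\lambda\{x\in[0,1]:|\pi_x(u-v)|\le\rho\}\le\frac{6\rho}{|u-v|}.\tag{1}$$
Put $u-v=(c,d)$, so $\pi_x(u-v)=cx+d$. If $|c|>|u-v|/3$, then $|cx+d|\le\rho$ holds on an interval of length $2\rho/|c|\le6\rho/|u-v|$. Otherwise $|c|\le|u-v|/3$, so $|d|\ge\frac{\sqrt8}3|u-v|$, and on $[0,1]$ we have $|cx+d|\ge|d|-|c|\ge0.6|u-v|$. Then the set in (1) is empty unless $\rho\ge0.6|u-v|$, and in that case its measure is at most $1\le2\rho/|u-v|$.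

**Step 4: a uniform $L^2$ bound for smoothed densities.** Let $m$ be the image of $\lambda{\restriction}[0,1]\times\nu$ under $(x,u)\mapsto(x,\pi_x(u))$: this is the mass that the lines, weighted by $\nu$, put on the strip $[0,1]\times\mathbb R$. It is a finite Borel measure. We want it to be absolutely continuous with respect to area. Let
$$f_\rho(x,t)=\frac1{2\rho}\,\nu\{u:|\pi_x(u)-t|\le\rho\}.$$
Expand the square of $f_\rho$ as an integral over pairs $(u,v)$. For fixed $x,u,v$, the set of $t$ with $|\pi_x(u)-t|\le\rho$ and $|\pi_x(v)-t|\le\rho$ has measure at most $2\rho$, and it is empty unless $|\pi_x(u-v)|\le2\rho$. With (1) for $2\rho$, and the diagonal negligible,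
$$\int_0^1\!\!\int f_\rho^2\,dt\,dx\le\frac{2\rho}{4\rho^2}\iint\lambda\{x\in[0,1]:|\pi_x(u-v)|\le2\rho\}\,d\nu\,d\nu\le\frac1{2\rho}\iint\frac{12\rho}{|u-v|}\,d\nu\,d\nu=6I .$$

**Step 5: passing to the limit.** For $\varphi\in C_c([0,1]\times\mathbb R)$, Fubini and the uniform continuity of $\varphi$ give
$$\int\varphi f_\rho=\iint\frac1{2\rho}\int_{-\rho}^{\rho}\varphi(x,\pi_x(u)+h)\,dh\,dx\,d\nu(u)\ \longrightarrow\ \int\varphi\,dm\qquad(\rho\to0).$$
Let $O\subset[0,1]\times\mathbb R$ be relatively open, and let $\varphi\in C_c(O)$ with $0\le\varphi\le1$. By Cauchy–Schwarz, $\int\varphi f_\rho\le\int_Of_\rho\le(6I|O|)^{1/2}$. (If $|O|=\infty$ there is nothing to show.) Let $\rho\to0$ and take the supremum over $\varphi$ to get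
$$m(O)\le(6I|O|)^{1/2}.$$

**Step 6: contradiction.** The null set $G_1=G\cap([0,1]\times\mathbb R)$ is contained in such $O$ with $|O|$ arbitrarily small, so $m(G_1)=0$. But by definition $m(G_1)=\int\lambda\{x\in[0,1]:(x,\pi_x(u))\in G\}\,d\nu(u)$. The integrand is positive on $Y\supset\operatorname{supp}\nu$, and $\nu\ne0$, so $m(G_1)>0$, a contradiction. Hence $H^s(Y)=0$, and $H^s(L_G)=0$.

For the last sentence of the theorem: if $\bigcup_{(a,b)\in X}\ell_{a,b}$ were contained in a null set $G$, then for $(a,b)\in X$ all $x$ satisfy $(x,ax+b)\in G$, so $X\subset L_G$ and $H^s(X)=0$. $\square$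

## 4. Interleaved binary digits: Theorem 4 from Theorems 2 and 3

Work in the model $V[G]$ of Theorem 3 with $\delta_l=l^{-3}$. Define $\varphi:2^\omega\to[0,1]^2$ by
$$\varphi(z)=\Big(\sum_kz(2k)2^{-k-1},\ \sum_kz(2k+1)2^{-k-1}\Big),\qquad X=\varphi[E].$$
A real has at most two binary expansions, so $\varphi$ is at most 4-to-1 and $|X|=\aleph_1$. If $\sigma\in2^{2k}$, all $\varphi(z)$ with $z\supset\sigma$ lie in one closed dyadic square of side $2^{-k}$, and different $\sigma$ give different squares.

**Lemma 5.** $X$ is not $H^s$-null for any $0<s<2$.

*Proof.* The plan is to turn efficient covers of $X$ into sets $C^l$ that contradict Theorem 3(ii). Suppose $H^s(X)=0$. For each $n\ge0$ cover $X$ by sets $U^n_m$ ($m<\omega$) with diameters in $(0,1)$ and $\sum_m(\operatorname{diam}U^n_m)^s\le2^{-n}$. For $U=U^n_m$ let $k=k(U)\ge0$ be the integer with $\operatorname{diam}U\le2^{-k}<2\operatorname{diam}U$, and let $T(U)$ be the set of $\sigma\in2^{2k}$ whose closed dyadic square meets $U$. A set of reals of diameter at most $2^{-k}$ meets at most $3$ closed dyadic intervals of length $2^{-k}$. Apply this to both coordinates: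 $|T(U)|\le9$.

For $k\ge1$ put $C^{2k}=\bigcup\{T(U^n_m):k(U^n_m)=k\}$. We count. Since $2^{-k(U)}<2\operatorname{diam}U$,
$$\sum_{n,m}2^{-s\,k(U^n_m)}\le2^s\sum_n2^{-n}\le8 ,$$
so at most $8\cdot2^{sk}$ pairs $(n,m)$ have $k(U^n_m)=k$, and $|C^{2k}|\le72\cdot2^{sk}$. With $l=2k$ this is $72\cdot2^{sl/2}$. As $s/2<1$, it is at most $l^{-3}2^l$ for all $l\ge l_0$, say. Reset $C^l=\emptyset$ for $l<l_0$, and put $C^l=\emptyset$ for odd $l$. Now $|C^l|\le\delta_l2^l$ for all $l\ge 1$.

Let $z\in E$. For each $n$ there is $m$ with $\varphi(z)\in U^n_m$, so $z{\restriction}2k\in T(U^n_m)$ with $k=k(U^n_m)$. Since $\operatorname{diam}U^n_m\le2^{-n/s}$, this $k$ tends to infinity with $n$. So $z{\restriction}l\in C^l$ for infinitely many $l$. This holds for every $z\in E$ and contradicts Theorem 3(ii). $\square$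

*Proof of Theorem 4.* Let $\mathcal L$ be the set of all translates, by vectors in $\mathbb Q^2$, of the lines $\ell_{a,b}$ with $(a,b)\in X$. It consists of $\aleph_1$ non-vertical lines and is closed under rational translations. Every set of reals of size $\aleph_1$ is null by Theorem 3(i).

**Part (a).** Let $G$ be null. By Theorem 2 and Lemma 5, $H^{3/2}(L_G)=0<H^{3/2}(X)$, so there is $(a,b)\in X\setminus L_G$. Then $\ell_{a,b}\in\mathcal L$ meets $G$ in a linearly null set. In particular $U=\bigcup\mathcal L$ is not null: otherwise take $G=U$, which contains every $\ell\in\mathcal L$.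

**Part (b), meeting $U$.** Let $P$ be measurable with $|P|>0$. We first check that $P+\mathbb Q^2$ is co-null. If its complement $N$ had positive measure, let $p\in P$ and $n\in N$ be density points, and take a small square $Q$ centered at $0$ with $|P\cap(p+Q)|>\frac34|Q|$ and $|N\cap(n+Q)|>\frac34|Q|$. Choose $v\in\mathbb Q^2$ so close to $n-p$ that $|(p+v+Q)\setminus(n+Q)|<\frac14|Q|$. Then $|(P+v)\cap(n+Q)|>\frac12|Q|$, so $P+v$ meets $N$, a contradiction. By (a) some $\ell\in\mathcal L$ meets the null set $N$ in a linearly null set, so $\ell$ meets $P+v$ for some $v\in\mathbb Q^2$. Then $\ell-v\in\mathcal L$ meets $P$, that is, $U\cap P\ne\emptyset$.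

**Part (b), meeting the complement.** If $P\subset U$, Fubini gives a vertical line on which $P$ has positive measure. But each vertical line meets $U$ in at most $\aleph_1$ points, a null set. So $P\setminus U\ne\emptyset$. Likewise a line not in $\mathcal L$ meets each line of $\mathcal L$ in at most one point, so it meets $U$ in at most $\aleph_1$ points, a linearly null set. $\square$

Since the consistency of ZFC implies that of ZFC + CH, Theorem 4 settles the question once Theorem 3 is proved.

*Remark on the exponents.* Let $\mathrm{lin}$ be the least number of lines with non-null union, and $\mathrm{non}(H^s)$ the least size of a planar set that is not $H^s$-null. Then $\mathrm{non}(H^1)\le\mathrm{lin}\le\mathrm{non}(H^s)$ for all $1<s\le2$. The second inequality is Theorem 2. For the first, let fewer than $\mathrm{non}(H^1)$ lines be given. The codes of the non-vertical ones form an $H^1$-null set, so Proposition 1 applies. The vertical ones cover some $T\times\mathbb R$ for which $T\times\{0\}$ is $H^1$-null, so $T$ is null. In the model above, $\mathrm{lin}=\mathrm{non}(H^s)=\aleph_1$ for all $0<s<2$: non-null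 sets and families have to be uncountable, and Lemma 5 and Theorem 4 give examples of size $\aleph_1$. On the other hand $\mathrm{non}(H^2)\ge\aleph_2$ there, by the projection argument of Section 2.

The sequence $(\delta_l)$ in Theorem 3 could not be taken any larger than summable.

**Proposition 6 (ZFC).** If $k_l\in\omega$, $k_l\le2^l$ and $\sum_lk_l2^{-l}=\infty$, then there are $C^l\subset2^l$ with $|C^l|\le k_l$ such that every $z\in2^\omega$ has $z{\restriction}l\in C^l$ for infinitely many $l$.

*Proof.* Go through $l=1,2,\dots$. At step $l$ let $C^l$ consist of the next $k_l$ strings of length $l$ in lexicographic order, or of all remaining ones if there are fewer, starting where the previous step stopped. (That place is the boundary between two shorter strings, hence also between two strings of length $l$.) When all of $2^\omega$ has been covered, start again from the left at the next step. A step that does not finish a pass covers measure $k_l2^{-l}$, so each pass is finished because the sum diverges. There are infinitely many passes, they use disjoint sets of $l$, and each pass catches every $z$. $\square$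

## 5. Finite conditions destroy the ground-model reals

It remains to prove Theorem 3. There is a tension between its two parts. The set $E=V\cap2^\omega$ has size $\aleph_1$, so by (i) it must become null in $V[G]$, and yet by (ii) it must not be caught by any sets $C^l$ of relative size $\delta_l$.

We fix the shape of the null sets first. Let $n_0<n_1<\cdots$ be integers, let $X_i=2^{n_i}$, and suppose that we add sets $S_i\subset X_i$ with $|S_i|\le2^{-i}|X_i|$ for $i\ge1$. By Borel–Cantelli, $\{x\in2^\omega:\exists^\infty i\ x{\restriction}n_i\in S_i\}$ is null. If the $n_i$ grow fast, then $2^{-i}$ is much larger than $\delta_{n_i}$, so there is room for (ii).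

The natural first attempt is to add $(S_i)$ by finite conditions: a condition is a finite sequence $(S_0,\dots,S_{m-1})$ of admissible sets, ordered by extension. This makes $E$ null: given $x\in E$, any condition can be extended by a later $S_i$ containing $x{\restriction}n_i$. But it also ruins (ii) for $\delta_l=l^{-3}$. For $i\ge1$ there are at least $2^{n_i}\ge2^i$ admissible $S_i$ (all singletons are admissible, since $n_i\ge i$). So in $V$ there is a surjection $e_i$ from the admissible sets onto $2^i$, and in the extension we may put $C^i=\{e_i(S_i)\}$. Given $z\in E$, a condition, and $k$, we can extend the condition by some $S_i$ with $i\ge k$ and $e_i(S_i)=z{\restriction}i$. So every $z\in E$ has $z{\restriction}i\in C^i$ for infinitely many $i$, although $|C^i|=1\le i^{-3}2^i$ for $i\ge10$.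

The exact reason for the failure is that a finite condition leaves later $S_i$ entirely free, so an adversary can make $C^i$ depend on $S_i$ in such a way that all possible values of $C^i$ together cover everything. The remedy is to use conditions that, for every $i$, already restrict $S_i$ to a finite family $p_i$ of admissible sets. When an adversary assigns to each $S\in p_i$ a small set $D^S$ of bad points, we choose a point $z$ and throw away the sets $S$ with $z\in D^S$. What remains must still be useful: for (i), it must cover $X_i$; and since there will be further adversaries, it must survive further treatments of the same kind. This leads to an inductive notion of goodness.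

## 6. Small sets and good families

Fix the summable positive sequence $(\delta_l)$ of Theorem 3. We first make room for a constant factor that grows slowly. Put $r_l=\sum_{k\ge l}\delta_k$ and $\delta'_l=\delta_lr_l^{-1/2}$. Then $\delta'_l/\delta_l=r_l^{-1/2}\to\infty$. Moreover
$$\delta_l=r_l-r_{l+1}=(\sqrt{r_l}-\sqrt{r_{l+1}})(\sqrt{r_l}+\sqrt{r_{l+1}})\le2\sqrt{r_l}\,(\sqrt{r_l}-\sqrt{r_{l+1}}),$$
so $\delta'_l\le2(\sqrt{r_l}-\sqrt{r_{l+1}})$ and $\sum\delta'_l<\infty$. For $j\ge1$ fix $a_j\ge1$ with $\sum_{l\ge a_j}\delta'_l\le2^{-j-3}$.

**Definition (small sets).** For $1\le a\le b$, a set $Z\subset2^b$ is $(a,b)$-small if there are $C^l\subset2^l$ ($a\le l\le b$) with $|C^l|\le\delta'_l2^l$ such that every $z\in Z$ has $z{\restriction}l\in C^l$ for some $l\in[a,b]$.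

Subsets of small sets are small. Each string in $2^l$ has $2^{b-l}$ extensions in $2^b$, so an $(a,b)$-small set has at most $\sum_{l\ge a}\delta'_l\cdot2^b$ elements.

*Example.* Smallness depends on where a set sits, and not only on its density. If $w\in2^l$ with $a\le l\le b$ and $\delta'_l2^l\ge1$, then the cylinder of all extensions of $w$ in $2^b$ is $(a,b)$-small. On the other hand, let $a=a_1$, let $a\le L<b$, and suppose that $Z$ contains at least $\gamma2^{b-L}$ extensions of every $w\in2^L$, where $\gamma\ge2\sum_{l>L}\delta'_l$. Then $Z$ is not $(a,b)$-small, however tiny $\gamma$ is. Indeed, let $C^l$ be given. The $C^l$ with $l\le L$ capture at most $\frac1{16}2^L$ of the strings $w$. Over the other $w$ there are at least $\frac{15}{16}\gamma2^b>\sum_{l>L}\delta'_l2^b$ points of $Z$, too many for the $C^l$ with $l>L$. This example is the germ of the proof below.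

**Definition (good families).** Let $X$ be a finite nonempty set and $A\subset\mathcal P(X)$. The family $A$ is $0$-good if $\bigcup A=X$. It is $(j+1)$-good if for every $b\ge a_{j+1}$ and every assignment $S\mapsto D^S$ ($S\in A$) of $(a_{j+1},b)$-small subsets of $2^b$, the set of $z\in2^b$ for which
$$A_z=\{S\in A:z\notin D^S\}$$
is not $j$-good has fewer than $2^{-j-1}2^b$ elements.

Note that $b$ is not bounded in terms of $X$: in the application $b$ is chosen after the family.

*Examples.* The family $\{X\}$ is $j$-good for every $j$. For $j=0$ this is clear. If it holds for $j$, then $A_z=\{X\}$ is $j$-good unless $z\in D^X$, and $|D^X|\le2^{-j-4}2^b<2^{-j-1}2^b$. In contrast, let $b\ge a_1$ with $\delta'_b2^b\ge1$, and let $|X|\ge2^{b-1}$. The family of all singletons of $X$ covers $X$, but it is not $1$-good: map $X$ by $x\mapsto z_x$ onto a set of at least $\frac12 2^b$ strings in $2^b$ and put $D^{\{x\}}=\{z_x\}$. For each $z=z_x$ the point $x$ is not covered by $A_z$. So goodness requires that points be covered many times over.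

Two facts follow directly. First, supersets of $j$-good families are $j$-good, by induction on $j$: if $A\subset A'$ and an assignment on $A'$ is given, restrict it to $A$; then $A_z\subset A'_z$, so $A'_z$ is $j$-good whenever $A_z$ is. Second, $(j+1)$-good implies $j$-good: take all $D^S=\emptyset$; then $A_z=A$ for every $z$, and if $A$ were not $j$-good, all $2^b$ strings would be exceptional. So every good family is $0$-good, and hence nonempty.

We need $j$-good families all of whose members are sparse. The statement that gives them is Corollary 9 below: *for $|X|$ large, $\{S\subset X:|S|\le\varepsilon|X|\}$ is $j$-good.*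

**The case $j=1$ by hand.** Suppose that $A=\{S:|S|\le\varepsilon|X|\}$ is not $1$-good. Then there are $b\ge a_1$, small $D^S\subset2^b$, and $B\subset2^b$ with $|B|\ge\frac12 2^b$ such that for each $z\in B$ some $x_z\in X$ is not covered by $A_z$; that is, every $S\in A$ containing $x_z$ has $z\in D^S$. So for every $S\in A$ the set $Z_S=\{z\in B:x_z\in S\}$ is contained in $D^S$ and is small. To contradict this we want a sparse $S$ with $Z_S$ not small. A random $S$ of density about $\varepsilon$ has $Z_S$ of expected density about $\varepsilon|B|2^{-b}$, while small sets may have density up to nearly $\frac1{16}$, which is far above $\varepsilon$. Here counting alone stops.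

The example above shows the way around: it is enough that $Z_S$ be present, with some fixed density $\gamma$, above many strings of some level $L$ beyond which $\sum_{l>L}\delta'_l$ is much less than $\gamma$. If $b\le L$, there are at most $2^L$ points $x_z$, and we put all of them into $S$, so that $Z_S=B$. If $b>L$, look at the set $B_w$ of $z\in B$ above one $w\in2^L$, let $N=|B_w|>0$, and for $x\in X$ let $N_x$ be the number of $z\in B_w$ with $x_z=x$. Fix a large $\lambda_0$. If some $N_x>N/\lambda_0$, put this $x$ into $S$; at most $2^L$ points are spent in this way. If all $N_x\le N/\lambda_0$, then for an $\varepsilon$-random $S$ the number $\sum_{x\in S}N_x$ has mean $\varepsilon N$ and variance at most $\varepsilon\sum_xN_x^2\le\varepsilon N^2/\lambda_0$. By Chebyshev it is below $\frac12\varepsilon N$ with probability at most $4/(\varepsilon\lambda_0)$. In both cases $S$ probably catches a fixed fraction of $B_w$, and it does so for most $w$ at once. The number of points added by hand is bounded independently of $b$ and $X$, so it is a negligible fraction of a large $X$.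

In the general case, a point $x_z$ is replaced by a more complicated demand $\varrho_z$, and a point added by hand by a bounded set $F_z$ that, together with a random set, satisfies $\varrho_z$ with high probability. The frequent point is replaced by a frequent part of the sets $F_z$.

## 7. Requirements and random sets

We first say what has to be met, so that non-goodness is expressed by a single object.

**Definition (requirements).** Let $X$ be finite and nonempty. A $0$-requirement is a point $x\in X$; a set $S\subset X$ meets it iff $x\in S$. A $(j+1)$-requirement is a triple $(b,B,(\varrho_z)_{z\in B})$ with $b\ge a_{j+1}$, $B\subset2^b$, $|B|\ge2^{-j-1}2^b$, and each $\varrho_z$ a $j$-requirement. A set $S\subset X$ meets it iff $Z_S=\{z\in B:S\text{ meets }\varrho_z\}$ is not $(a_{j+1},b)$-small.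

For example, a $1$-requirement consists of $B\subset2^b$ of density at least $\frac12$ and points $x_z$, as in the case just discussed, and $X$ itself meets it, since $|B|>\frac1{16}2^b$. Meeting is monotone in $S$, by induction: if $S\subset S'$, then $Z_S\subset Z_{S'}$, and subsets of small sets are small.

**Lemma 7.** If every $j$-requirement on $X$ is met by some $S\in A$, then $A$ is $j$-good.

*Proof.* We show by induction on $j$, for all $A\subset\mathcal P(X)$ including $\emptyset$: if $A$ is not $j$-good, then some $j$-requirement is met by no $S\in A$. For $j=0$, take a point outside $\bigcup A$. Suppose $A$ is not $(j+1)$-good. Take $b$ and $(D^S)$ witnessing this and let $B=\{z\in 2^b:A_z\text{ is not }j\text{-good}\}$, so $|B|\ge2^{-j-1}2^b$. For $z\in B$ the induction hypothesis, applied to $A_z$, gives a $j$-requirement $\varrho_z$ met by no $S\in A_z$. If $S\in A$ meets $\varrho_z$, then $S\notin A_z$, so $z\in D^S$. Thus $Z_S\subset D^S$ is small for every $S\in A$, and no $S\in A$ meets $(b,B,(\varrho_z))$. $\square$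

For $0<\varepsilon<1$ let $S_\varepsilon$ denote a random subset of $X$ that contains each point independently with probability $\varepsilon$.

**Lemma 8 (Main Lemma).** For all $j$ and $\varepsilon,\theta\in(0,1)$ there is an integer $K=K(j,\varepsilon,\theta)\ge1$ such that for every finite $X\ne\emptyset$ and every $j$-requirement $\varrho$ on $X$ there is $F\subset X$ with $|F|\le K$ and
$$\Pr(S_\varepsilon\cup F\text{ meets }\varrho)\ge1-\theta.$$

*Proof.* By induction on $j$. For $j=0$ and $\varrho=x$ take $F=\{x\}$ and $K=1$. Assume the lemma for $j$, and let $\varepsilon,\theta$ be given.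

**Step 1: constants.** They depend only on $j,\varepsilon,\theta$; their roles will become clear as they are used. Put
$$\varepsilon'=\frac\varepsilon2,\quad\theta_1=\frac\theta8,\quad\theta_2=\frac{\theta^2}{128},\quad K_1=K(j,\varepsilon',\theta_1),\quad\lambda_0=\frac{K_1}{\varepsilon'\theta_2}>1,$$
$$\beta=2^{-j-1},\quad a=a_{j+1},\quad\gamma=\frac\beta4\Big(\frac{\varepsilon'}{\lambda_0}\Big)^{K_1},$$
and choose $L\ge a$ with $\sum_{l>L}\delta'_l<\beta\gamma/8$. By the choice of $a_{j+1}$, $\sum_{l\ge a}\delta'_l\le2^{-j-4}=\beta/8$. We show that $K=2^LK_1$ works.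

**Step 2: two independent random sets.** One will serve to catch the sets $F_z$, the other to meet the requirements $\varrho_z$. Let $S',S''$ be independent $\varepsilon'$-random subsets of $X$. Each point lies in $S'\cup S''$ with probability $1-(1-\varepsilon')^2\le2\varepsilon'=\varepsilon$, independently. So we may couple them with $S_\varepsilon$ such that $S'\cup S''\subset S_\varepsilon$. Since meeting is monotone, it suffices to find $F$ with $|F|\le K$ and
$$\Pr(S'\cup S''\cup F\text{ meets }\varrho)\ge1-\theta.$$
Let $\varrho=(b,B,(\varrho_z)_{z\in B})$. By the induction hypothesis choose for each $z\in B$ a set $F_z\subset X$ with $|F_z|\le K_1$ and $\Pr(\eta_z=1)\ge1-\theta_1$, where $\eta_z$ is the indicator of the event "$S''\cup F_z$ meets $\varrho_z$".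

**Step 3: the case $b\le L$.** Here we can afford all the $F_z$. Let $F=\bigcup_{z\in B}F_z$, so $|F|\le2^bK_1\le2^LK_1$. The expected fraction of $z\in B$ with $\eta_z=0$ is at most $\theta_1$. By Markov's inequality, with probability at least $1-2\theta_1\ge1-\theta$ we have $\eta_z=1$ for at least half of the $z\in B$, and for those $z$ the larger set $S''\cup F$ meets $\varrho_z$. These $z$ form a set of density at least $\beta/2>\beta/8\ge\sum_{l\ge a}\delta'_l$ in $2^b$, which is therefore not $(a,b)$-small. So $S'\cup S''\cup F$ meets $\varrho$. From now on $b>L$.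

**Step 4: the frequent part of the sets $F_z$ above one string.** For $w\in2^L$ let $B_w=\{z\in B:w\subset z\}$, and let $W=\{w\in2^L:|B_w|\ge\frac\beta22^{b-L}\}$. From $\beta2^b\le|B|\le|W|2^{b-L}+2^L\cdot\frac\beta22^{b-L}$ we get $|W|\ge\frac\beta22^L$.

For $w\in W$ choose $F^w\subset X$ that maximizes $\lambda_0^{|F|}\,|\{z\in B_w:F\subset F_z\}|$ over all $F\subset X$, and let $B'_w=\{z\in B_w:F^w\subset F_z\}$. Comparison with $F=\emptyset$ gives $\lambda_0^{|F^w|}|B'_w|\ge|B_w|>0$. So $B'_w\ne\emptyset$, hence $|F^w|\le K_1$, and
$$|B'_w|\ge\lambda_0^{-K_1}|B_w|.\tag{2}$$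
Comparison with $F=F^w\cup G$, where $G\subset X\setminus F^w$, gives $\lambda_0^{|F^w|+|G|}|\{z\in B'_w:G\subset F_z\}|\le\lambda_0^{|F^w|}|B'_w|$, that is,
$$|\{z\in B'_w:G\subset F_z\}|\le\lambda_0^{-|G|}\,|B'_w|\qquad(G\subset X\setminus F^w).\tag{3}$$
In words: once $F^w$ is removed, the remaining parts of the $F_z$ are spread out.

**Step 5: the random set $S'$ catches many remaining parts.** Fix $w\in W$. For $z\in B'_w$ let $H_z=F_z\setminus F^w$, let $\xi_z$ be the indicator of "$H_z\subset S'$", and let $c_z=\varepsilon'^{-|H_z|}/|B'_w|$. The weights make all terms count equally on average, although the sizes $|H_z|$ may differ. Put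
$$Y_w=\sum_{z\in B'_w}c_z\xi_z,\qquad Y^*_w=\sum_{z\in B'_w}c_z\xi_z\eta_z .$$
Since $\mathbb E\xi_z=\varepsilon'^{|H_z|}$, we have $\mathbb EY_w=1$. Since $\mathbb E\xi_z\xi_{z'}=\varepsilon'^{|H_z\cup H_{z'}|}$ and $|H_z\cup H_{z'}|-|H_z|-|H_{z'}|=-|H_z\cap H_{z'}|$,
$$\mathbb EY_w^2=|B'_w|^{-2}\sum_{z,z'\in B'_w}\varepsilon'^{-|H_z\cap H_{z'}|}.$$
Bound $\varepsilon'^{-|H_z\cap H_{z'}|}$ by $\sum_{G\subset H_z\cap H_{z'}}\varepsilon'^{-|G|}$, of which it is one term, exchange sums, and use (3), noting that every $G\subset H_z$ is disjoint from $F^w$:
$$\mathbb EY_w^2\le|B'_w|^{-2}\sum_z\sum_{G\subset H_z}\varepsilon'^{-|G|}\,|\{z'\in B'_w:G\subset H_{z'}\}|\le|B'_w|^{-1}\sum_z\sum_{G\subset H_z}(\lambda_0\varepsilon')^{-|G|}.$$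
The inner sum is $\big(1+\frac1{\lambda_0\varepsilon'}\big)^{|H_z|}\le\big(1+\frac{\theta_2}{K_1}\big)^{K_1}\le e^{\theta_2}\le1+2\theta_2$. So $\operatorname{Var}Y_w\le2\theta_2$, and $\mathbb E|Y_w-1|\le\sqrt{2\theta_2}=\theta/8$.

**Step 6: putting in the events $\eta_z$.** The variable $\xi_z$ depends on $S'$ and $\eta_z$ depends on $S''$, so they are independent, and
$$\mathbb E(Y_w-Y^*_w)=\sum_zc_z\,\mathbb E\xi_z\,\Pr(\eta_z=0)\le\theta_1\,\mathbb EY_w=\theta/8.$$
Hence $\mathbb E|Y_w^*-1|\le\theta/4$, and by Markov $\Pr(Y^*_w<\frac12)\le\theta/2$. If $Y^*_w\ge\frac12$ then, since $c_z\le\varepsilon'^{-K_1}/|B'_w|$, the number of $z\in B'_w$ with $\xi_z\eta_z=1$ is at least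
$$\tfrac12\varepsilon'^{K_1}|B'_w|\ge\tfrac12\varepsilon'^{K_1}\lambda_0^{-K_1}\tfrac\beta22^{b-L}=\gamma2^{b-L},$$
where we used (2) and $w\in W$.

**Step 7: all strings $w$ at once.** Let $F=\bigcup_{w\in W}F^w$, so $|F|\le2^LK_1=K$, and let $S=S'\cup S''\cup F$. If $z\in B'_w$ and $\xi_z\eta_z=1$, then $F_z=F^w\cup H_z\subset F\cup S'$, so $S\supset S''\cup F_z$ and $S$ meets $\varrho_z$, that is, $z\in Z_S$. The expected fraction of $w\in W$ with $Y^*_w<\frac12$ is at most $\theta/2$. By Markov, with probability at least $1-\theta$ the set $W'=\{w\in W:Y^*_w\ge\frac12\}$ has at least $\frac12|W|\ge\frac\beta42^L$ elements. Assume this. Writing $[w]=\{z\in2^b:w\subset z\}$, we have $|Z_S\cap[w]|\ge\gamma2^{b-L}$ for all $w\in W'$.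

**Step 8: $Z_S$ is not small.** Suppose $(C^l)_{a\le l\le b}$ witnesses that $Z_S$ is $(a,b)$-small. The number of $w\in2^L$ that extend an element of $C^l$ for some $l\in[a,L]$ is at most $\sum_{a\le l\le L}\delta'_l2^l2^{L-l}\le\frac\beta82^L$. So at least $\frac\beta82^L$ of the $w\in W'$ do not. For these $w$ all points of $Z_S\cap[w]$ must be captured by the $C^l$ with $l>L$, which capture at most $\sum_{l>L}\delta'_l2^b$ points. Therefore
$$\frac\beta82^L\cdot\gamma2^{b-L}\le\sum_{l>L}\delta'_l2^b<\frac{\beta\gamma}82^b,$$
a contradiction. So $S$ meets $\varrho$ with probability at least $1-\theta$. $\square$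

**Corollary 9.** For all $j$ and $\varepsilon\in(0,1)$: if $|X|$ is large enough, then $\{S\subset X:|S|\le\varepsilon|X|\}$ is $j$-good.

*Proof.* Let $K=K(j,\varepsilon/4,1/4)$ and $|X|\ge2K/\varepsilon$. Given a $j$-requirement, take $F$ from Lemma 8. With probability at least $\frac34$ the set $S_{\varepsilon/4}\cup F$ meets it. By Markov, with probability at least $\frac12$ we have $|S_{\varepsilon/4}|\le\frac\varepsilon2|X|$, and then $|S_{\varepsilon/4}\cup F|\le\frac\varepsilon2|X|+K\le\varepsilon|X|$. Both happen with positive probability, so some member of the family meets the requirement. Apply Lemma 7. $\square$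

Using Corollary 9 with $j=i$ and $\varepsilon=2^{-i}$, fix $n_0<n_1<\cdots$ such that, on $X_i=2^{n_i}$,
$$\mathcal S_0=\mathcal P(X_0),\qquad\mathcal S_i=\{S\subset X_i:|S|\le2^{-i}2^{n_i}\}\quad(i\ge1)$$
are $i$-good families. (For $i=0$ this is trivial.)

## 8. A countable support product and its fusion

We follow the convention that $q\le p$ means that $q$ is stronger.

**Definition (the forcing).** $\mathbb Q$ is the set of sequences $p=(p_i)_{i<\omega}$ with $\emptyset\ne p_i\subset\mathcal S_i$ such that for every $j$ there are infinitely many $i$ with $p_i$ $j$-good. Put $q\le p$ iff $q_i\subset p_i$ for all $i$. $\mathbb P$ is the countable support product of $\omega_2$ copies of $\mathbb Q$: its elements are functions $p:\omega_2\to\mathbb Q$ for which $\operatorname{supp}(p)=\{\alpha:p(\alpha)\ne\mathbf 1\}$ is countable, ordered coordinatewise.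

Here $\mathbf 1=(\mathcal S_i)_i$ is the largest element of $\mathbb Q$; it is a condition because $\mathcal S_i$ is $j$-good for all $i\ge j$. Another condition is $p_i=\mathcal S_i$ for even $i$ and $p_i=\{\emptyset\}$ for odd $i$. Changing finitely many entries of a condition to other nonempty subsets of $\mathcal S_i$ gives a condition.

**The generic sets.** Let $G$ be $\mathbb P$-generic over $V$. Shrinking one entry to a singleton shows that for all $\alpha<\omega_2$ and $i<\omega$ there are $p\in G$ and $S$ with $p(\alpha)_i=\{S\}$. As elements of $G$ are compatible, $S$ is unique; call it $S^\alpha_i$. Since $G$ is directed, finitely many such facts are witnessed by one $r\in G$, which may be taken below any given element of $G$: if $r$ is below a witness $p$, then $\emptyset\ne r(\alpha)_i\subset p(\alpha)_i=\{S^\alpha_i\}$. Let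
$$N_\alpha=\{x\in2^\omega:\exists^\infty i\ x{\restriction}n_i\in S^\alpha_i\}.$$
Since $\sum2^{-i}<\infty$, $N_\alpha$ is null.

**Chain condition.** $\mathbb P$ has the $\aleph_2$-c.c. Recall the $\Delta$-system lemma for countable sets: under CH, among $\aleph_2$ countable sets there are $\aleph_2$ any two of which have the same intersection $R$. Apply it to the supports of $\aleph_2$ given conditions; the root $R$ is countable. By CH, $|\mathbb Q^R|\le2^{\aleph_0}=\aleph_1$, so two of the conditions agree on $R$, and these are compatible.

Since many entries will have to be treated, we thin out infinitely often while protecting, at each stage, finitely many entries that carry goodness.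

**Lemma 10 (Fusion).** Let $p\in\mathbb P$. There are $q\le p$, a countable $D\supset\operatorname{supp}(q)$, integers $i_0<i_1<\cdots$, and $\alpha_n\in D$ such that, with $A_n=q(\alpha_n)_{i_n}$:

* (F1) each $A_n$ is $(n+1)$-good, and each $\alpha\in D$ equals $\alpha_n$ for infinitely many $n$;
* (F2) for every $n$ and $s\in\prod_{m<n}A_m$, the condition $q^{[s]}$ decides $\dot\tau_n$.

Here $q^{[s]}$ is $q$ with $q(\alpha_m)_{i_m}$ replaced by $\{s(m)\}$ for $m<n$, and $\dot\tau_n$ is a given name of an element of $V$, which may be chosen at stage $n$ of the construction depending on $A_0,\dots,A_{n-1}$.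

*Proof.* We construct $p=p_0\ge p_1\ge\cdots$ with $p_n(\alpha_m)_{i_m}=A_m$ for $m<n$.

**Step 1: deciding $\dot\tau_n$ without touching the protected entries.** At stage $n$, run through the finitely many $s\in\prod_{m<n}A_m$, starting from $p_n$. Let $p'\le p_n$ be the current condition, with $p'(\alpha_m)_{i_m}=A_m$ for $m<n$. Choose $r\le p'^{[s]}$ deciding $\dot\tau_n$. Let $p''$ have $p''(\alpha_m)_{i_m}=A_m$ for $m<n$ and equal $r$ at all other entries. It differs from $r$ in finitely many entries, so it is a condition; $p''\le p'$; and $p''^{[s]}=r$, because $r(\alpha_m)_{i_m}=\{s(m)\}$. Decisions already made for other strings $s'$ persist, since $p''^{[s']}\le p'^{[s']}$. Replace $p'$ by $p''$ and go on to the next $s$. Let $p_{n+1}$ be the final condition.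

**Step 2: protecting one more entry.** Put $D=\{0\}\cup\bigcup_k\operatorname{supp}(p_k)$. Choose $\alpha_n\in\{0\}\cup\bigcup_{k\le n}\operatorname{supp}(p_k)$ by bookkeeping so that every element of $D$ is chosen infinitely often: enumerate $\{0\}\cup\operatorname{supp}(p_k)$ as $(\alpha_{k,r})_{r<\omega}$ when $p_k$ is known, fix in advance a sequence of pairs $(k_n,r_n)$ with $k_n\le n$ in which every pair occurs infinitely often, and let $\alpha_n=\alpha_{k_n,r_n}$. Since $p_{n+1}(\alpha_n)\in\mathbb Q$ has infinitely many $(n+1)$-good entries, we can choose $i_n$, larger than $i_{n-1}$ if $n\ge1$, such that $A_n:=p_{n+1}(\alpha_n)_{i_n}$ is $(n+1)$-good.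

**Step 3: the limit.** Put $q(\alpha_n)_{i_n}=A_n$ for all $n$. For the other $(\alpha,i)$ with $\alpha\in D$ let $q(\alpha)_i$ be a singleton contained in $\bigcap_np_n(\alpha)_i$, which is nonempty as a decreasing intersection of finite nonempty sets. For $\alpha\notin D$ let $q(\alpha)=\mathbf 1$. If $\alpha\in D$ and $j$ are given, there are infinitely many $n\ge j$ with $\alpha_n=\alpha$, and for these $q(\alpha)_{i_n}=A_n$ is $(n+1)$-good, hence $j$-good. So $q\in\mathbb P$, and (F1) holds. For each $n$ we have $q\le p_n$: at $(\alpha_m,i_m)$ the entry of $p_n$ is $A_m$ if $m<n$, and contains $p_{m+1}(\alpha_m)_{i_m}=A_m$ if $m\ge n$; the other entries are clear. Finally $q^{[s]}\le p_{n+1}^{[s]}$ for $s\in\prod_{m<n}A_m$, and $p_{n+1}^{[s]}$ decides $\dot\tau_n$. $\square$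

**Lemma 11.** Let $q$ be as in Lemma 10, $q\in G$, $n<\omega$, and $s=(S^{\alpha_m}_{i_m})_{m<n}$. Then $s\in\prod_{m<n}A_m$ and $q^{[s]}\in G$.

*Proof.* Take $r\in G$ with $r\le q$ and $r(\alpha_m)_{i_m}=\{s(m)\}$ for $m<n$. From $r\le q$ we get $s(m)\in A_m$, and $r\le q^{[s]}$. $\square$

**Cardinals.** Suppose some $p$ forces $\dot f:\omega\to\omega_1$. Apply Lemma 10 below $p$ with $\dot\tau_n=\dot f(n)$. By Lemma 11, $q$ forces that the range of $\dot f$ is contained in the set of values decided by the conditions $q^{[s]}$, $s\in\prod_{m<n}A_m$, $n<\omega$. This set is countable and lies in $V$, so $q$ forces that $\dot f$ is not onto $\omega_1$. So $\omega_1$ is preserved, and larger cardinals are preserved by the $\aleph_2$-c.c. In $V[G]$ therefore $|E|=|(2^\omega)^V|=\aleph_1$, by CH in $V$.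

## 9. A coordinate outside the supports: Theorem 3(i)

Goodness is used here only in its weakest form, $0$-goodness.

In $V[G]$ let $x_\xi\in2^\omega$ ($\xi<\omega_1$), with names $\dot x_\xi$, given by one name for the whole sequence, forced by the largest condition of $\mathbb P$ to be elements of $2^\omega$. In $V$, take for each $(\xi,n)$ a maximal antichain of conditions deciding $\dot x_\xi(n)$. These are $\aleph_1$ antichains, each of size at most $\aleph_1$, and all supports are countable. So the union $B$ of the supports of their members has size at most $\aleph_1$. Fix $\alpha\in\omega_2\setminus B$. We show that $x_\xi\in N_\alpha$ for all $\xi$.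

**Step 1: deciding an initial segment without touching coordinate $\alpha$.** Let $\xi<\omega_1$, $p\in\mathbb P$ and $k<\omega$. Choose $i\ge k$ with $p(\alpha)_i$ $0$-good. Given $n<n_i$, some member $w$ of the antichain for $(\xi,n)$ is compatible with $p$; let $u\le p,w$, and replace $u(\alpha)$ by $p(\alpha)$. The result is still below $p$, and it is still below $w$, because $\alpha\notin\operatorname{supp}(w)$. So it decides $\dot x_\xi(n)$ and has the same coordinate $\alpha$ as $p$. Doing this $n_i$ times, for $n=0,\dots,n_i-1$, always below the condition reached so far, we get $p'\le p$ with $p'(\alpha)=p(\alpha)$ that decides $\dot x_\xi{\restriction}n_i$, say to be $v\in X_i$.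

**Step 2: covering it.** Since $\bigcup p(\alpha)_i=X_i$, there is $S\in p(\alpha)_i$ with $v\in S$. Shrink $p'(\alpha)_i$ to $\{S\}$. This condition forces $\dot x_\xi{\restriction}n_i\in S^\alpha_i$. As $p$ and $k$ were arbitrary, a density argument shows that $x_\xi{\restriction}n_i\in S^\alpha_i$ for infinitely many $i$, that is, $x_\xi\in N_\alpha$.

So every subset of $2^\omega$ of size $\aleph_1$ is null. Binary expansion $2^\omega\to[0,1]$ is onto and maps null sets to null sets. A subset of $[0,1]$ of size $\aleph_1$ is the image of a subset of $2^\omega$ of size $\aleph_1$, so it is null; and a subset of $\mathbb R$ of size $\aleph_1$ is a countable union of translates of null subsets of $[0,1]$. This proves Theorem 3(i).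

## 10. Ground-model points that escape all the $C^l$: Theorem 3(ii)

Let $p$ force that $(\dot C^l)_{l\ge1}$ satisfies $\dot C^l\subset2^l$ and $|\dot C^l|\le\delta_l2^l$. We look for $q'\le p$ and $z\in V\cap2^\omega$ such that $q'$ forces $z{\restriction}l\notin\dot C^l$ for all large $l$.

**Step 1: making $\dot C^l$ depend on finitely many generic sets.** Apply Lemma 10 as follows. At stage $n$ let $h_n=\prod_{m<n}|A_m|$, and choose $b_n\ge a_{n+1}$, with $b_n>b_{n-1}$ if $n\ge1$, such that $h_n\delta_l\le\delta'_l$ for all $l\ge b_n$. This is possible since $\delta'_l/\delta_l\to\infty$. Let $\dot\tau_n=(\dot C^l)_{1\le l<b_n}$. We obtain $q\le p$, $D$, $i_n$, $\alpha_n$, $A_n$. For $s\in\prod_{m\le n}A_m$ the condition $q^{[s]}$ decides $\dot\tau_{n+1}$; let $C^l_s$ ($1\le l<b_{n+1}$) be the value of $\dot C^l$ that it decides. Since $q^{[s]}\le p$, $|C^l_s|\le\delta_l2^l$.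

**Step 2: the small sets of bad points.** In the block $b_n\le l<b_{n+1}$ the set $\dot C^l$ depends on the choice of $S\in A_n$ and on $t\in\prod_{m<n}A_m$. We take the union over the $h_n$ possible $t$ and keep the dependence on $S$. Fix $n$, put $b=b_{n+1}-1\ge b_n\ge a_{n+1}$, and for $S\in A_n$ let
$$D^S_n=\Big\{z\in2^b:\ \exists l\in[b_n,b]\ \exists t\in\prod_{m<n}A_m\quad z{\restriction}l\in C^l_{t^\frown S}\Big\}.$$
For $l\ge b_n$ we have $\big|\bigcup_tC^l_{t^\frown S}\big|\le h_n\delta_l2^l\le\delta'_l2^l$. So $D^S_n$ is $(a_{n+1},b)$-small; use empty sets for $a_{n+1}\le l<b_n$.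

**Step 3: choosing $z$.** As $A_n$ is $(n+1)$-good, the set $B_n$ of those $z\in2^\omega$ for which $\{S\in A_n:z{\restriction}b\notin D^S_n\}$ is not $n$-good has product measure less than $2^{-n-1}$. The sum of these measures over all $n$ is less than $1$. All of this takes place in $V$, so in $V$ we may pick $z\in2^\omega\setminus\bigcup_nB_n$. Then $z\in E$.

**Step 4: thinning $q$.** Let $q'$ be $q$ with each $A_n$ replaced by
$$A'_n=\{S\in A_n:z{\restriction}(b_{n+1}-1)\notin D^S_n\},$$
which is $n$-good by the choice of $z$, and hence nonempty. For $\alpha\in D$ and $j<\omega$ there are infinitely many $n\ge j$ with $\alpha_n=\alpha$, and for these $q'(\alpha)_{i_n}=A'_n$ is $j$-good. So $q'\in\mathbb P$, and $q'\le q\le p$. One unit of goodness has been spent at each protected entry, and because the goodness of the $A_n$ increases with $n$, the result is again a condition.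

**Step 5: $q'\Vdash z{\restriction}l\notin\dot C^l$ for all $l\ge b_0$.** Let $q'\in G$ and $l\ge b_0$, say $b_n\le l<b_{n+1}$, and let $s=(S^{\alpha_m}_{i_m})_{m\le n}$. Some $r\in G$ satisfies $r\le q'$ and $r(\alpha_m)_{i_m}=\{s(m)\}$ for $m\le n$. So $s\in\prod_{m\le n}A'_m$, $r\le q^{[s]}$, and $q^{[s]}\in G$. Thus $\dot C^l$ evaluates to $C^l_s$. Write $s=t^\frown S$ with $S=s(n)\in A'_n$. By the definition of $A'_n$, $z{\restriction}(b_{n+1}-1)\notin D^S_n$, and as $l\in[b_n,b_{n+1}-1]$, this says in particular $z{\restriction}l\notin C^l_{t^\frown S}=C^l_s$.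

**Step 6: genericity.** The argument applies below every extension of $p$, so the conditions $q'$ for which there is such a $z\in V$ are dense below $p$. If in $V[G]$ sets $C^l\subset2^l$ with $|C^l|\le\delta_l2^l$ are given, some $p\in G$ forces this about their names, and $G$ contains such a $q'$. Hence there is $z\in E$ with $z{\restriction}l\notin C^l$ for all but finitely many $l$. This proves Theorem 3(ii), and with it Theorem 3 and Theorem 4. $\square$
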